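\title{Dual complexes of semistable degenerations and surfaces of negative Euler characteristic}

\begin{abstract}
We prove that the dual complex of a strictly semistable degeneration of a smooth surface, over a rank one valuation ring with algebraically closed residue field, is never homotopy equivalent to a closed topological surface $\Sigma$ with $\chi(\Sigma)<0$. More generally, every continuous map from the dual complex to such a $\Sigma$ is zero on second homology with coefficients twisted by the orientation; this holds in every relative dimension $n\ge2$, provided that for $n\ge3$ the special fiber carries an ample line bundle. The triple point formula and the Hodge index theorem produce harmonic $1$-cocycles on the dual complex that represent a subspace of codimension at most one of $H^1$. Products of harmonic cocycles are $2$-cycles, and this bounds the rank of the cup product form.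
\end{abstract}

\section{Introduction}

Throughout, $R$ is a valuation ring of rank $1$ with maximal ideal $\mathfrak m$, algebraically closed residue field $k$ and fraction field $K$. A \emph{strict semistable degeneration} over $R$ is a flat, proper $R$-scheme $\mathcal X$ that is covered by open sets admitting \'etale $R$-morphisms to
\begin{equation}\label{eq:model}
\operatorname{Spec}R[x_0,\dots,x_n]/(x_0\cdots x_m-\pi)\qquad\text{for some }m\le n\text{ and }\pi\in\mathfrak m .
\end{equation}
Such an open set with its morphism is a \emph{chart}; the numbers $m,n$ and the element $\pi$ may depend on the chart. The \emph{general fiber} is $\mathcal X_K$ and the \emph{special fiber} is $\mathcal X_k$. On the special fiber the equation in \eqref{eq:model} becomes $x_0\cdots x_m=0$, so $\mathcal X_k$ looks locally like a union of coordinate hyperplanes.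

The \emph{dual complex} $\Gamma$ of $\mathcal X$ records how these local pictures fit together. It is the $\Delta$-complex with one vertex $v$ for each irreducible component $C_v$ of $\mathcal X_k$, and one $r$-simplex with vertices $v_0,\dots,v_r$ for each connected component $S$ of an intersection $C_{v_0}\cap\dots\cap C_{v_r}$ of distinct components. The face opposite $v_i$ is the simplex of that connected component of $\bigcap_{j\ne i}C_{v_j}$ which contains $S$. Different simplices may have the same vertices. The complex $\Gamma$ forgets the geometry of the components and keeps the gluing pattern, and one asks which topological spaces can carry such a pattern.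

\begin{example}[Lines in the plane]\label{ex:lines}
Let $R=k[[t]]$ and $d\ge3$. Let $\ell_1,\dots,\ell_d$ be linear forms on $\mathbb P^2_k$, no three of them with a common zero, and let $f$ be a form of degree $d$ whose zero set is a smooth curve that avoids the points $\ell_i=\ell_j=0$; both conditions on $f$ are open and nonempty. Put
\[
\mathcal C_d=\{\ell_1\cdots\ell_d=tf\}\subset\mathbb P^2_R .
\]
The singular curves form a closed subset of the space of curves of degree $d$. It does not contain $f$, so it does not contain the generic point of the pencil spanned by $\ell_1\cdots\ell_d$ and $f$. Hence the general fiber is a smooth plane curve, and it is geometrically irreducible by B\'ezout's theorem. Near the point $\ell_1=\ell_2=0$ take affine coordinates $x,y$ that define these two lines. The equation reads $xyu=t\varphi$, where $u,\varphi\in k[x,y]$ do not vanish at the origin. The map $(x,y)\mapsto(x_0,x_1)=(xu/\varphi,\,y)$ has Jacobian $u(0)/\varphi(0)\ne0$ at the origin, so it makes $\mathcal C_d$ locally \'etale over $x_0x_1=t$. At a point of the special fiber that lies on one line only, say $x=0$, the $x$-derivative of the equation is a unit, so the coordinate $y$ makes $\mathcal C_d$ locally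 \'etale over $\mathbb A^1_R=\operatorname{Spec}R[x_0,x_1]/(x_0-t)$. These charts cover $\mathcal C_d$, because the complement of their union is closed, and its image in $\operatorname{Spec}R$ is closed and misses the closed point. So $\mathcal C_d$ is a strict semistable degeneration. Its dual complex is the complete graph on $d$ vertices; for $d=3$ this is a circle.
\end{example}

In relative dimension two the complex $\Gamma$ has dimension at most two, and the first spaces to test are the closed surfaces. The torus occurs: we shall see in Section~\ref{sec:torus} that a modification of $\mathcal C_3\times_R\mathcal C_3$ has dual complex homeomorphic to the product of two circles. On the other hand, it is known that there is no strict semistable degeneration whose general fiber is a smooth, geometrically irreducible surface and whose dual complex is \emph{homeomorphic} to a topological surface $\Sigma$ with $\chi(\Sigma)<0$.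

The homeomorphism type of $\Gamma$ is fragile. Let $R=k[[t]]$, $n=2$, and blow up a closed point $p\in\mathcal X_k$ near which $\mathcal X$ is \'etale over $\operatorname{Spec}R[x,y]$, with $x(p)=y(p)=0$. The blow-up of the ideal $(t,x,y)$ has the chart $R[x/t,y/t]$, the chart $R[x,y',s]/(xs-t)$ with $y'=y/x$ and $s=t/x$, and its mirror image with $x$ and $y$ exchanged. So the blow-up is again strictly semistable, with the same general fiber. The special fiber has gained a component $\mathbb P^2$ that meets one old component along a line, and $\Gamma$ has gained an edge with a free end. The homotopy type of $\Gamma$ is unchanged, but a surface with such a whisker is no longer a surface. This leads to the problem that we take from Cartwright's paper \cite{Cartwright}: the conjectured strengthening of the known result in which ``homeomorphic'' is replaced by ``homotopy equivalent''. Here $\Sigma$ is taken to be connected and closed (compact, without boundary), since a surface with boundary or a noncompact surface is homotopy equivalent to a graph. The restriction is necessary: the dual complex of $\mathcal C_4\times\mathbb P^1$ is the complete graph on four vertices, which is homotopy equivalent to a sphere with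 four holes, of Euler characteristic $-2$. The conjectured statement is true.

\begin{theorem}\label{thm:surface}
There is no strict semistable degeneration $\mathcal X$ over a rank $1$ valuation ring $R$ with algebraically closed residue field whose general fiber is a smooth, geometrically irreducible surface and whose dual complex is homotopy equivalent to a closed connected surface $\Sigma$ with $\chi(\Sigma)<0$.
\end{theorem}

The method gives more. Let $o$ denote the orientation local system of $\Sigma$ with fiber $\mathbb Q$. It is trivial when $\Sigma$ is orientable, and in all cases $H_2(\Sigma;o)\cong\mathbb Q$ is spanned by the fundamental class.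

\begin{theorem}\label{thm:general}
Let $\mathcal X$ be a strict semistable degeneration over $R$ with smooth general fiber of pure dimension $n\ge2$ and dual complex $\Gamma$; if $n\ge3$, assume that the special fiber carries an ample line bundle. Let $\Sigma$ be a closed connected surface with $\chi(\Sigma)<0$ and orientation local system $o$. For every continuous map $r\colon\Gamma\to\Sigma$, the map
\[
r_*\colon H_2(\Gamma;r^*o)\to H_2(\Sigma;o)\cong\mathbb Q
\]
is zero. In particular, $\Gamma$ is not homotopy equivalent to $\Sigma$, nor to $\Sigma\vee T$ for any connected CW complex $T$.

Conversely, for every $n\ge2$ and every closed orientable $\Sigma$ of genus at most $1$, some such $\mathcal X$, with projective special fiber, admits a map $r$ with $r_*\ne0$.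
\end{theorem}

Theorem~\ref{thm:general} contains Theorem~\ref{thm:surface} and shows that geometric irreducibility of the general fiber plays no role. We nevertheless prove Theorem~\ref{thm:surface} separately, because the direct argument is short and shows the mechanism.

What distinguishes an orientable surface of genus $g$ homotopically is the cup product on $H^1$, a skew form of rank $2g$. On a single triangle, by contrast, the $1$-cocycles form a plane, and a skew form on a plane has rank at most $2$. The proof finds a large space of $1$-cocycles on $\Gamma$ for which the global cup product form is proportional to the form on one triangle. All that we use of $\mathcal X$ is a small set of intersection numbers on the components $C_v$, which we isolate in Section~\ref{sec:data}. Section~\ref{sec:harmonic} defines and studies harmonic cocycles for such data, Section~\ref{sec:proofs} proves Theorem~\ref{thm:surface} and the vanishing statement of Theorem~\ref{thm:general}, and Section~\ref{sec:projective} gives a sharper statement for projective special fibers. The algebraic geometry behind the intersection numbers, mainly the triple point formula over a valuation ring that need not be Noetherian, is in Section~\ref{sec:geometry}.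 Section~\ref{sec:torus} constructs the examples of genus at most $1$.

\section{Intersection data on a complex}\label{sec:data}

Let $n=2$ for a moment. Then the components $C_v$ are smooth projective surfaces, an edge $e$ of $\Gamma$ with endpoints $v,w$ corresponds to a smooth curve $D_e$ that lies on both $C_v$ and $C_w$, and a triangle $F$ corresponds to a point $S_F$ at which three components meet (Section~\ref{sec:geometry}). Three facts constrain the curves $D_e$. First, two of them meet on $C_v$ transversally and exactly at triple points, so their intersection number counts triangles. Second, the two self-intersections of $D_e$, on $C_v$ and on $C_w$, add up to minus the number of triple points on $D_e$; this is the triple point formula. Third, by the Hodge index theorem the intersection form of $C_v$ has exactly one positive eigenvalue.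

The triple point formula is easy to see when $R$ is a discrete valuation ring and $\pi$ is the same uniformizer $t$ in all charts. Then each $C_u$ is a Cartier divisor on $\mathcal X$, locally given by some $x_i=0$, and $\sum_uC_u=\operatorname{div}(t)$. Restrict the trivial bundle $\mathcal O_{\mathcal X}(\sum_uC_u)$ to $D_e$: the summand $C_w$ gives the normal bundle of $D_e$ in $C_v$, the summand $C_v$ gives the normal bundle in $C_w$, and the other components cut out the triple points. The degrees add up to zero.

We turn these facts into a definition. By a \emph{complex} we mean a finite connected $\Delta$-complex $G$ in which the vertices of each simplex are pairwise distinct. We write $V$ for its set of vertices and $F\supset e$ if the edge $e$ is a face of the triangle $F$. The weights below equal $1$ for $n=2$ and are needed for $n\ge3$.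

\begin{definition}\label{def:data}
\emph{Intersection data} on a complex $G$ consist of a real number $w_F>0$ for each triangle $F$; for each vertex $v$, a finite-dimensional real vector space $N_v$ with a nondegenerate symmetric bilinear form $(\,\cdot\,)_v$ that has exactly one positive eigenvalue; and for each edge $e$ and each endpoint $v$ of $e$, a vector in $N_v$, denoted $D_e$. They are subject to the following conditions.
\begin{itemize}
\item[(I1)] For distinct edges $e,e'$ at $v$: $\ (D_e\cdot D_{e'})_v=\sum_{F\supset e,e'}w_F$.
\item[(I2)] For an edge $e$ with endpoints $v,w$: $\ (D_e^2)_v+(D_e^2)_w=-\sum_{F\supset e}w_F$.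
\item[(I3)] For each $v$ there is $h_v\in N_v$ with $(h_v\cdot D_e)_v>0$ for all edges $e$ at $v$.
\end{itemize}
The data are \emph{polarized} if the $h_v$ can be chosen so that $(h_v^2)_v>0$ for all $v$ and $(h_v\cdot D_e)_v=(h_w\cdot D_e)_w$ for every edge $e$ with endpoints $v,w$.
\end{definition}

\begin{proposition}\label{prop:data}
Let $\mathcal X$ be a strict semistable degeneration with smooth general fiber of pure dimension $n\ge2$; if $n\ge3$, assume that $\mathcal X_k$ carries an ample line bundle. Then every connected component of the dual complex $\Gamma$ is a complex of dimension at most $n$ and carries intersection data. For $n=2$ all weights are $1$. If $\mathcal X_k$ is projective, the data are polarized.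
\end{proposition}

The proof is given in Section~\ref{sec:geometry}. We shall have to replace $\Sigma$ by a finite covering of large genus, and $\Gamma$ by the induced covering. There is no need for a matching covering of $\mathcal X$: intersection data are local on the complex, so they lift.

\begin{lemma}\label{lem:cover}
Let $G$ be a complex with intersection data and let $G'\to G$ be a connected finite covering, with the lifted cell structure. Then $G'$ is a complex, and copying $w_F$, $N_v$, $D_e$ and $h_v$ to all lifts of $F$, $v$ and $e$ defines intersection data on $G'$, polarized if those on $G$ are.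
\end{lemma}

\begin{proof}
The vertices of a simplex of $G'$ map to distinct vertices of $G$, so they are distinct. Let $v'$ lie over $v$. The lifts of a simplex $\sigma$ of $G$ correspond bijectively to the points of the fiber over any one corner of $\sigma$. If $\sigma$ contains $v$, then it has exactly one corner at $v$, so exactly one lift of $\sigma$ contains $v'$. The faces at $v'$ of this lift are the lifts through $v'$ of the faces of $\sigma$ at $v$. Hence the edges and triangles at $v'$ correspond bijectively, and compatibly with incidence, to those at $v$. In particular the triangles that contain an edge $e'$ correspond to the triangles that contain its image. So both sides of (I1) and (I2), and the conditions on the $h_v$, are unchanged.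
\end{proof}

\section{Harmonic cocycles}\label{sec:harmonic}

In this section $G$ is a complex with intersection data. Chains and cochains are simplicial, with real coefficients.

\subsection{Definition and a model case}

We write $e=vw$ for an edge $e$ oriented from $v$ to $w$; inside a given triangle, $vw$ means the side of that triangle. A $1$-cochain satisfies $\alpha(vw)=-\alpha(wv)$, and a $2$-cochain is a function of a triangle with ordered vertices that is alternating in the order. For a function $\varphi$ on $V$ we have $d\varphi(vw)=\varphi(w)-\varphi(v)$, and $\alpha$ is a cocycle if $\alpha(vw)+\alpha(wu)+\alpha(uv)=0$ on every triangle. Let $Z^1$ be the space of $1$-cocycles and $b_1=\dim H^1(G;\mathbb R)$. Since $G$ is connected, the coboundaries have dimension $|V|-1$, so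
\begin{equation}\label{eq:dimZ}
\dim Z^1=b_1+|V|-1 .
\end{equation}

A cohomology class has many representing cocycles, and we want a representative that sees the intersection data. In the discrete case discussed in Section~\ref{sec:data}, an integer function $\varphi$ on $V$ gives the divisor $\sum_u\varphi(u)C_u$ on $\mathcal X$. It is linearly equivalent to $\sum_u(\varphi(u)-\varphi(v))C_u$, which restricts on $C_v$ to $\sum_{e=vw}d\varphi(vw)D_e$. This expression depends on $d\varphi$ only, so it makes sense for any cocycle.

\begin{definition}
For $\alpha\in Z^1$ put
\[
Z_v(\alpha)=\sum_{e=vw}\alpha(vw)\,D_e\in N_v,\qquad Z(\alpha)=(Z_v(\alpha))_{v}\in E:=\bigoplus_{v\in V}N_v,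
\]
where the sum runs over the edges at $v$, oriented away from $v$. The cocycle $\alpha$ is \emph{harmonic} if $Z(\alpha)=0$. The space of harmonic cocycles is denoted $\mathcal H$.
\end{definition}

The name comes from the fact that $(h_v\cdot Z_v(d\varphi))_v$ is a graph Laplacian of $\varphi$ with positive edge weights. Pairing with $D_e$ instead gives the relation that drives the proof. Let $e=vw$, and for $F\supset e$ let $u_F$ be the third vertex of $F$. Each such $F$ has exactly one side at $v$ other than $e$, namely $vu_F$, so (I1) gives
\begin{equation}\label{eq:pair}
(Z_v(\alpha)\cdot D_e)_v=\alpha(vw)\,(D_e^2)_v+\sum_{F\supset e}w_F\,\alpha(vu_F).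
\end{equation}

\begin{example}[The hexagonal torus]\label{ex:hex}
Triangulate $\mathbb R^2$ by the unit squares cut along the diagonals of direction $(1,1)$, and let $G$ be the quotient by $(3\mathbb Z)^2$, a torus with $9$ vertices and $18$ triangles. The six edges at a vertex point in the directions
\[
(1,0),\ (1,1),\ (0,1),\ (-1,0),\ (-1,-1),\ (0,-1),
\]
which we call $a_0,\dots,a_5$, with indices modulo $6$. Let all weights be $1$. On $\mathbb R^6$ with basis $D_0,\dots,D_5$ put $D_i^2=-1$, $D_i\cdot D_{i\pm1}=1$, and let all other products be $0$. Then (I1) holds, and (I2) reads $-1-1=-2$. The Gram matrix is circulant with eigenvalues $-1+2\cos(2\pi j/6)$, that is, $1,0,-2,-3,-2,0$. Let $N_v$ be the quotient of $\mathbb R^6$ by the two-dimensional radical; its form has exactly one positive eigenvalue. The vector $h_v=\sum_iD_i$ has $h_v\cdot D_i=1$ and $h_v^2=6$. These are polarized intersection data.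

A vector $\sum_ic_iD_i$ lies in the radical if and only if $c_{i-1}+c_{i+1}=c_i$ for all $i$. The directions satisfy $a_{i-1}+a_{i+1}=a_i$, so the cocycles $dx$ and $dy$ that measure horizontal and vertical displacement along an edge are harmonic. They span $H^1(G;\mathbb R)$.

The same recipe at a vertex with $d\ge7$ edges gives the eigenvalues $-1+2\cos(2\pi j/d)$, and those with $j=0,\pm1$ are positive, because $\cos(2\pi/7)>1/2$. This violates Definition~\ref{def:data}. In a triangulated closed surface with $|V|$ vertices the average number of edges at a vertex is $6-6\chi/|V|$, which exceeds $6$ exactly when $\chi<0$. This suggests the answer, but it is not a proof: the self-intersections need not all be $-1$, and a complex that is only homotopy equivalent to a surface has no such count.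
\end{example}

To see the real obstruction, let $G$ be any triangulated closed oriented surface with intersection data of weight $1$, and let $\alpha,\beta$ be harmonic. On the triangles around a vertex $v$, integrating $(\alpha,\beta)$ gives a map $f$ to $\mathbb R^2$, affine on each triangle, with $f(v)=0$ and $f(u)=(\alpha(vu),\beta(vu))$. An edge $e=vw$ lies in two triangles, with third vertices $u_1,u_2$, and \eqref{eq:pair} says
\[
f(u_1)+f(u_2)=-(D_e^2)_v\,f(w).
\]
Taking the determinant with $f(w)$ removes the unknown number $(D_e^2)_v$ and leaves $\det(f(w),f(u_1))=\det(f(u_2),f(w))$. So the two coherently oriented triangles have images of the same signed area (Figure~\ref{fig:area}). Passing from triangle to triangle, we find that all images have the same signed area. The total area is the cup product of $[\alpha]$ and $[\beta]$ evaluated on the fundamental class; in Example~\ref{ex:hex} it is $18\cdot\frac12=9$ for $dx,dy$. Hence the cup product form on $\mathcal H$ is a fixed multiple of the area form of one triangle and has rank at most $2$. On the torus this bound is attained. In large genus it is absurd as soon as $\mathcal H$ fills most of $H^1$.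

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\fill[gray!15] (0,0)--(2,0)--(1.4,1.1)--cycle;
\fill[gray!35] (0,0)--(2,0)--(0.6,-1.1)--cycle;
\draw (0,0)--(1.4,1.1)--(2,0)--(0.6,-1.1)--cycle;
\draw[very thick] (0,0)--(2,0);
\node[left] at (0,0) {$f(v)=0$};
\node[right] at (2,0) {$f(w)$};
\node[above] at (1.4,1.1) {$f(u_1)$};
\node[below] at (0.6,-1.1) {$f(u_2)$};
\end{tikzpicture}
\caption{The images in $\mathbb R^2$ of two triangles with common edge $e=vw$ under the map $f$ obtained by integrating two harmonic cocycles. The sum $f(u_1)+f(u_2)$ is a multiple of $f(w)$ (here $(D_e^2)_v=-1$, so it equals $f(w)$); hence the two triangles have equal area.}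
\label{fig:area}
\end{figure}

Two things remain to be done for a general complex: to show that $\mathcal H$ is large, and to find what replaces ``equal areas'' when an edge lies in any number of triangles.

\subsection{Harmonic cocycles fill most of the cohomology}

The condition $Z(\alpha)=0$ consists of $\sum_v\dim N_v$ linear equations, and this number is not bounded in terms of $|V|$. In view of \eqref{eq:dimZ} we can afford only about $|V|$ independent equations. The saving comes from the signature. Equip $E$ with the form $Q=\sum_v(\,\cdot\,)_v$, which is nondegenerate with exactly $|V|$ positive eigenvalues.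

\begin{lemma}\label{lem:isotropic}
The form $Q$ vanishes identically on the subspace $Z(Z^1)\subset E$.
\end{lemma}

\begin{proof}
By polarization it suffices to show that $\sum_v(Z_v(\alpha)^2)_v=0$ for $\alpha\in Z^1$. Expand the squares. An edge $e$ with endpoints $v,w$ contributes $\alpha(e)^2\big((D_e^2)_v+(D_e^2)_w\big)$, which is given by (I2). By (I1), the mixed terms at $v$ are indexed by the triangles with a corner at $v$. Thus
\[
\sum_v(Z_v(\alpha)^2)_v=-\sum_e\alpha(e)^2\sum_{F\supset e}w_F+\sum_Fw_F\sum_{\text{corners }v\text{ of }F=\{v,w,u\}}2\,\alpha(vw)\,\alpha(vu).
\]
For a triangle $F=\{v,w,u\}$ put $a=\alpha(vw)$, $b=\alpha(wu)$, $c=\alpha(uv)$, so that $a+b+c=0$. The corners $v,w,u$ contribute $-2ac$, $-2ab$, $-2bc$, and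
\[
-2(ab+bc+ca)=a^2+b^2+c^2-(a+b+c)^2=a^2+b^2+c^2 .
\]
So the second sum equals $\sum_Fw_F\sum_{e\subset F}\alpha(e)^2$, which cancels the first.
\end{proof}

\begin{lemma}\label{lem:codim}
The map $\mathcal H\to H^1(G;\mathbb R)$ is injective, and its image has codimension at most $1$.
\end{lemma}

\begin{proof}
Injectivity is a maximum principle. Let $d\varphi$ be harmonic and let $\varphi$ attain its maximum at $v$. Then
\[
0=(h_v\cdot Z_v(d\varphi))_v=\sum_{e=vw}\big(\varphi(w)-\varphi(v)\big)(h_v\cdot D_e)_v ,
\]
and by (I3) every term is at most $0$, with equality only if $\varphi(w)=\varphi(v)$. So the maximum is attained at all neighbors of $v$. Since $G$ is connected, $\varphi$ is constant and $d\varphi=0$.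

For the codimension, choose a subspace $E^-\subset E$ of codimension $|V|$ on which $Q$ is negative definite. By Lemma~\ref{lem:isotropic}, $Z(Z^1)\cap E^-=0$, so $\dim Z(Z^1)\le|V|$. By \eqref{eq:dimZ}, $\dim\mathcal H\ge\dim Z^1-|V|=b_1-1$.
\end{proof}

This is the only place, apart from its refinement in Section~\ref{sec:projective}, where the Hodge index condition is used: each additional positive eigenvalue would weaken the bound by one.

\subsection{Products of harmonic cocycles are cycles}

For $\alpha,\beta\in Z^1$ and a triangle with ordered vertices $(v,w,u)$ put
\[
(\alpha\wedge\beta)(v,w,u)=\alpha(vw)\,\beta(vu)-\alpha(vu)\,\beta(vw),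
\]
twice the signed area of the image of the triangle under the map $f$ above. It changes sign when $w$ and $u$ are exchanged. It is invariant under cyclic permutation: with $\alpha(wu)=\alpha(vu)-\alpha(vw)$ and the same relation for $\beta$,
\begin{align*}
(\alpha\wedge\beta)(w,u,v)&=-\big(\alpha(vu)-\alpha(vw)\big)\beta(vw)+\alpha(vw)\big(\beta(vu)-\beta(vw)\big)\\
&=(\alpha\wedge\beta)(v,w,u).
\end{align*}
So $\alpha\wedge\beta$ is a $2$-cochain. To a $2$-cochain $c$ we attach the $2$-chain
\[
c^\sharp=\sum_Fw_F\,c(F)\,F,
\]
which is well defined because $c(F)$ and $F$ both change sign with the orientation of $F$. On a triangulated oriented surface with weights $1$, the chain $c^\sharp$ is a cycle exactly when $c$ takes the same value on adjacent, coherently oriented triangles. So part (iii) of the next lemma is the general form of the equality of areas.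

\begin{lemma}\label{lem:wedge}
Let $\alpha,\beta\in Z^1$.
\begin{itemize}
\item[(i)] The cochain $\alpha\wedge\beta$ is a cocycle that represents $2[\alpha]\cup[\beta]\in H^2(G;\mathbb R)$.
\item[(ii)] For each triangle $F$, the bilinear form $(\alpha,\beta)\mapsto(\alpha\wedge\beta)(F)$ on $Z^1$ has rank at most $2$.
\item[(iii)] If $\alpha$ and $\beta$ are harmonic, then $(\alpha\wedge\beta)^\sharp$ is a cycle.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Fix a total order on $V$. It orders the vertices of every simplex, and the cup product is represented by the cocycle $(\alpha\cup\beta)(012)=\alpha(01)\beta(12)$, where $0<1<2$ stand for the vertices of a triangle. Using $\alpha(12)=\alpha(02)-\alpha(01)$ and the same relation for $\beta$,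
\[
(\alpha\cup\beta-\beta\cup\alpha)(012)=\alpha(01)\beta(02)-\beta(01)\alpha(02)=(\alpha\wedge\beta)(012).
\]
Classes of degree one anticommute, so $\alpha\cup\beta-\beta\cup\alpha$ represents $2[\alpha]\cup[\beta]$.

(ii) The form is the pullback of the determinant along $Z^1\to\mathbb R^2$, $\alpha\mapsto(\alpha(vw),\alpha(vu))$.

(iii) Fix $e=vw$ and orient each $F\supset e$ as $(v,w,u_F)$; then $vw$ occurs in $\partial F$ with coefficient $+1$. By \eqref{eq:pair}, the coefficient of $vw$ in $\partial(\alpha\wedge\beta)^\sharp$ is
\begin{align*}
&\alpha(vw)\sum_{F\supset e}w_F\,\beta(vu_F)-\beta(vw)\sum_{F\supset e}w_F\,\alpha(vu_F)\\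
&\qquad=\alpha(vw)\,(Z_v(\beta)\cdot D_e)_v-\beta(vw)\,(Z_v(\alpha)\cdot D_e)_v ,
\end{align*}
because the two terms $\alpha(vw)\beta(vw)(D_e^2)_v$ cancel. The right side vanishes when $Z_v(\alpha)=Z_v(\beta)=0$.
\end{proof}

\section{The rank of the cup product form}\label{sec:proofs}

By Lemma~\ref{lem:codim} we may lose one dimension in passing from $H^1$ to $\mathcal H$. The first lemma below measures the cost, and the second shows how to afford it.

\begin{lemma}\label{lem:rank}
Let $\omega$ be a nondegenerate skew form on a real vector space of dimension $2g$, and let $P$ be a subspace of codimension at most $1$. Then $\omega|_P$ has rank at least $2g-2$.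
\end{lemma}

\begin{proof}
Let $c$ be the codimension of $P$. The radical of $\omega|_P$ is $P\cap P^\perp$, of dimension at most $\dim P^\perp=c$. So the rank is at least $(2g-c)-c\ge2g-2$.
\end{proof}

For $g=2$ this bound is $2$, which does not contradict Lemma~\ref{lem:wedge}(ii). We need $g\ge3$, and this is where the hypothesis $\chi(\Sigma)<0$ enters: the Euler characteristic is multiplied by the degree in a finite covering, so the genus can be increased.

\begin{lemma}\label{lem:genus}
A closed connected surface $\Sigma$ with $\chi(\Sigma)<0$ has a connected finite covering $\Sigma'$ that is orientable of genus $g\ge3$.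
\end{lemma}

\begin{proof}
If $\Sigma$ is nonorientable, its orientation cover has Euler characteristic $2\chi(\Sigma)\le-2$. So we may assume that $\Sigma$ is orientable of genus at least $2$. If the genus is $2$, a surjection $\pi_1(\Sigma)\to\mathbb Z/2$ defines a connected double cover with $\chi=-4$, that is, of genus $3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:surface}]
Suppose that $h\colon\Gamma\to\Sigma$ is a homotopy equivalence. Let $\Sigma'\to\Sigma$ be as in Lemma~\ref{lem:genus} and let $G=\Gamma\times_\Sigma\Sigma'$. Since $h$ is an isomorphism on $\pi_1$, the covering $G\to\Gamma$ is connected, and the projection $G\to\Sigma'$ induces isomorphisms on all homotopy groups, hence on homology and on cohomology rings. By Proposition~\ref{prop:data} and Lemma~\ref{lem:cover}, $G$ is a complex of dimension at most $2$ with intersection data of weight $1$.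

As $G$ has no $3$-simplices, the space of $2$-cycles equals $H_2(G;\mathbb R)\cong\mathbb R$. Let $z=\sum_Fz_FF$ be a nonzero cycle. By Poincar\'e duality on $\Sigma'$, the skew form $\omega(a,b)=\langle a\cup b,z\rangle$ on $H^1(G;\mathbb R)\cong\mathbb R^{2g}$ is nondegenerate. By Lemmas~\ref{lem:codim} and~\ref{lem:rank}, its restriction to $\mathcal H$ has rank at least $2g-2\ge4$.

Let $\alpha,\beta\in\mathcal H$. By Lemma~\ref{lem:wedge}(iii), $(\alpha\wedge\beta)^\sharp$ is a multiple of $z$: there is a number $B(\alpha,\beta)$ with $(\alpha\wedge\beta)(F)=B(\alpha,\beta)z_F$ for all $F$. By Lemma~\ref{lem:wedge}(i),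
\[
2\,\omega([\alpha],[\beta])=\sum_F(\alpha\wedge\beta)(F)\,z_F=B(\alpha,\beta)\sum_Fz_F^2 .
\]
Choose $F_0$ with $z_{F_0}\ne0$. Then $B(\alpha,\beta)=z_{F_0}^{-1}(\alpha\wedge\beta)(F_0)$ has rank at most $2$ by Lemma~\ref{lem:wedge}(ii). So $\omega|_{\mathcal H}$ has rank at most $2$, a contradiction.
\end{proof}

This proof used that the $2$-cycles form a line. In the setting of Theorem~\ref{thm:general} there may be many $2$-cycles, and there may be $3$-simplices. The substitute is a positivity argument: a cochain $c$ that is a coboundary and whose dual chain $c^\sharp$ is a cycle must vanish. Consequently every linear relation among cup products of harmonic classes already holds triangle by triangle.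

\begin{lemma}\label{lem:relations}
Let $G$ be a complex with intersection data, and let $\alpha_i,\beta_i\in\mathcal H$ be finitely many harmonic cocycles with $\sum_i[\alpha_i]\cup[\beta_i]=0$ in $H^2(G;\mathbb R)$. Then $\sum_i(\alpha_i\wedge\beta_i)(F)=0$ for every triangle $F$.
\end{lemma}

\begin{proof}
Let $c=\sum_i\alpha_i\wedge\beta_i$. By Lemma~\ref{lem:wedge}(i), $c=d\eta$ for a $1$-cochain $\eta$, and by Lemma~\ref{lem:wedge}(iii), $\partial c^\sharp=0$. Hence $\sum_Fw_F\,c(F)^2=\langle c,c^\sharp\rangle=\langle\eta,\partial c^\sharp\rangle=0$, and all $w_F$ are positive.
\end{proof}

\begin{proposition}\label{prop:vanish}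
Let $G$ be a complex with intersection data and let $\Sigma'$ be a closed oriented surface of genus $g\ge3$. For every continuous map $\rho\colon G\to\Sigma'$, the map $\rho_*\colon H_2(G;\mathbb R)\to H_2(\Sigma';\mathbb R)$ is zero.
\end{proposition}

\begin{proof}
Suppose not, and choose $y\in H_2(G;\mathbb R)$ with $\rho_*y=[\Sigma']$. Let $P\subset H^1(\Sigma';\mathbb R)$ be the space of all $a$ such that $\rho^*a$ has a harmonic representative. By Lemma~\ref{lem:codim}, $P$ is the preimage of a subspace of codimension at most $1$, so it has codimension at most $1$, and the representative $\alpha_a\in\mathcal H$ of $\rho^*a$ is unique and linear in $a$. Let $\omega(a,b)=\langle a\cup b,[\Sigma']\rangle$. By Poincar\'e duality and Lemma~\ref{lem:rank}, $\omega|_P$ has rank at least $4$.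

For a triangle $F$ let $B_F(a,b)=(\alpha_a\wedge\alpha_b)(F)$, a skew form on $P$ of rank at most $2$. View $B_F$ and $\omega|_P$ as linear functionals on $\wedge^2P$. If $\sum_ia_i\wedge b_i$ lies in the kernel of $\omega|_P$, then $\sum_ia_i\cup b_i=0$, because evaluation on $[\Sigma']$ is injective on $H^2(\Sigma';\mathbb R)$. Pulling back gives $\sum_i[\alpha_{a_i}]\cup[\alpha_{b_i}]=0$, and Lemma~\ref{lem:relations} gives $\sum_iB_F(a_i,b_i)=0$. So the kernel of $\omega|_P$ is contained in that of $B_F$, which means that $B_F=\kappa_F\,\omega|_P$ for a scalar $\kappa_F$. The left side has rank at most $2$ and $\omega|_P$ has rank at least $4$, so $\kappa_F=0$.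

Thus $\alpha_a\wedge\alpha_b=0$ for all $a,b\in P$, and Lemma~\ref{lem:wedge}(i) gives $\rho^*(a\cup b)=0$. Then $\omega(a,b)=\langle a\cup b,\rho_*y\rangle=\langle\rho^*(a\cup b),y\rangle=0$ on $P$, which contradicts the rank bound.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}, vanishing statement]
We reduce to Proposition~\ref{prop:vanish} by the transfer. Recall that for a covering $p\colon Y'\to Y$ of finite degree $d$ and a local system $M$ on $Y$, sending a singular simplex to the sum of its $d$ lifts, each with the same coefficient, defines $\mathrm{tr}\colon H_*(Y;M)\to H_*(Y';p^*M)$, and $p_*\circ\mathrm{tr}$ is multiplication by $d$. So $\mathrm{tr}$ is injective when the fiber of $M$ is $\mathbb Q$.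

Suppose that $r_*\ne0$. Let $p\colon\Sigma'\to\Sigma$ be as in Lemma~\ref{lem:genus}, and let $\Gamma^*=\Gamma\times_\Sigma\Sigma'$ with projection $r'\colon\Gamma^*\to\Sigma'$. The local system $p^*o$ is the orientation system of $\Sigma'$, and an orientation identifies it, and its pullback to $\Gamma^*$, with the constant system $\mathbb Q$. The lifts to $\Gamma^*$ of a singular simplex $\sigma$ in $\Gamma$ correspond under $r'$ to the lifts of $r\circ\sigma$ to $\Sigma'$, so $r'_*\circ\mathrm{tr}=\mathrm{tr}\circ r_*$. The right side is nonzero. Hence $r'_*$ is nonzero on $H_2(\Gamma^*;\mathbb Q)$, and therefore on $H_2(G;\mathbb Q)$ for some connected component $G$ of $\Gamma^*$. This $G$ is a connected finite covering of a connected component of $\Gamma$, so it carries intersection data by Proposition~\ref{prop:data} and Lemma~\ref{lem:cover}. This contradicts Proposition~\ref{prop:vanish}.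

If $r\colon\Gamma\to\Sigma$ were a homotopy equivalence, then $r_*$ would be an isomorphism onto $\mathbb Q$. If $\Gamma\simeq\Sigma\vee T$, compose the equivalence with the map $q\colon\Sigma\vee T\to\Sigma$ that collapses $T$. The inclusion of $\Sigma$ is a section of $q$, so $q_*\colon H_2(\Sigma\vee T;q^*o)\to H_2(\Sigma;o)$ is surjective, and again $r_*\ne0$.
\end{proof}

The converse statement of Theorem~\ref{thm:general} is proved in Section~\ref{sec:torus}.

\section{Projective special fibers}\label{sec:projective}

A polarization supplies one positive vector that is orthogonal to the image of $Z$, and this recovers the dimension lost in Lemma~\ref{lem:codim}. By Proposition~\ref{prop:data} and Lemma~\ref{lem:cover}, the following applies to every connected finite covering $G$ of a connected component of $\Gamma$ when $\mathcal X_k$ is projective.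

\begin{proposition}\label{prop:projective}
Let $G$ be a complex with polarized intersection data.
\begin{itemize}
\item[(i)] The map $\mathcal H\to H^1(G;\mathbb R)$ is an isomorphism.
\item[(ii)] The image of the map $H_2(G;\mathbb R)\to(\wedge^2H^1(G;\mathbb R))^*$ that sends $y$ to the form $a\wedge b\mapsto\langle a\cup b,y\rangle$ is spanned by forms of rank at most $2$.
\end{itemize}
\end{proposition}

\begin{proof}
(i) Let $\lambda=(h_v)_v\in E$, so $Q(\lambda,\lambda)>0$. For $\alpha\in Z^1$, an edge $e$ with endpoints $v,w$ contributes $\alpha(vw)(h_v\cdot D_e)_v+\alpha(wv)(h_w\cdot D_e)_w=0$ to $Q(\lambda,Z(\alpha))$. So $Z(Z^1)$ lies in $\lambda^\perp$, on which $Q$ is nondegenerate with $|V|-1$ positive eigenvalues. The argument of Lemma~\ref{lem:codim}, applied in $\lambda^\perp$, gives $\dim Z(Z^1)\le|V|-1$ and $\dim\mathcal H\ge b_1$. Together with injectivity this proves (i).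

(ii) Let $\kappa\colon\wedge^2H^1\to H^2$ be the cup product. Identify $H^1$ with $\mathcal H$, and let $B_F\in(\wedge^2H^1)^*$ be given by $(\alpha,\beta)\mapsto(\alpha\wedge\beta)(F)$; it has rank at most $2$ by Lemma~\ref{lem:wedge}(ii). Lemma~\ref{lem:relations} gives $\ker\kappa\subset\bigcap_F\ker B_F$, and Lemma~\ref{lem:wedge}(i) gives the reverse inclusion. Since $H_2=(H^2)^*$, the map in (ii) is the dual of $\kappa$. Its image is the annihilator of $\ker\kappa=\bigcap_F\ker B_F$, which is the span of the $B_F$.
\end{proof}

\section{The special fiber and the triple point formula}\label{sec:geometry}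

In this section $\mathcal X$ is a strict semistable degeneration with smooth general fiber of pure dimension $n\ge2$, and we prove Proposition~\ref{prop:data}. A chart that meets $\mathcal X_k$ has nonempty general fiber by flatness, and this fiber is \'etale over a hypersurface in affine space over $K$. So the number of variables in \eqref{eq:model} is $n+1$ for all such charts.

\subsection{Adapted charts and strata}

A chart need not be centered at a given point, and the definition allows $\pi=0$. The first lemma removes both defects.

\begin{lemma}\label{lem:adapted}
Every closed point $p\in\mathcal X_k$ lies in a chart with $x_0(p)=\dots=x_m(p)=0$. In such a chart $\pi\ne0$ if $m\ge1$.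
\end{lemma}

\begin{proof}
Start with any chart $U\ni p$. Since $\pi(p)=0$, some $x_i$ with $i\le m$ vanishes at $p$, say $x_0$. Suppose that some $x_j$ with $1\le j\le m$ does not vanish at $p$, say $x_m$. Shrink $U$ so that $x_m$ is invertible and put $y_0=x_0x_m$. Then
\[
R[x_0,\dots,x_n,x_m^{-1}]/(x_0\cdots x_m-\pi)\cong R[y_0,x_1,\dots,x_n,x_m^{-1}]/(y_0x_1\cdots x_{m-1}-\pi),
\]
so $y_0,x_1,\dots,x_n$ define a chart with $m$ lowered by one, the same $n$ and $\pi$, and $y_0(p)=0$. After finitely many steps all factors of the product vanish at $p$.

Suppose that $m\ge1$ and $\pi=0$. The closed subscheme $\{x_0=x_1=0\}\subset U$ is \'etale over $\operatorname{Spec}R[x_2,\dots,x_n]$, hence flat over $R$. It contains $p$, so it contains a point $q$ of the general fiber. Let $\bar q$ be the image of $q$ in $\operatorname{Spec}K[x_0,\dots,x_n]/(x_0\cdots x_m)$. In the local ring at $\bar q$ the product of $x_0$ and $x_1\cdots x_m$ is zero, while $x_0$ is nonzero on the component $x_1=0$ and $x_1\cdots x_m$ is nonzero on the component $x_0=0$, both of which pass through $\bar q$. So this ring is not a domain. It injects into $\mathcal O_{\mathcal X_K,q}$, because flat local homomorphisms are injective. But the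 local rings of the smooth scheme $\mathcal X_K$ are regular, hence domains.
\end{proof}

We call a chart $U\ni p$ \emph{adapted to $p$} if it is as in Lemma~\ref{lem:adapted}, is affine, and meets no irreducible component of $\mathcal X_k$ other than those through $p$. The last two conditions are obtained by shrinking $U$.

\begin{lemma}\label{lem:strata}
Let $U$ be adapted to $p$. Exactly $m+1$ distinct components $C_{v_0},\dots,C_{v_m}$ of $\mathcal X_k$ pass through $p$, and they can be numbered so that $C_{v_i}\cap U=\{x_i=0\}\cap U_k$ as schemes, where $C_{v_i}$ has its reduced structure. Consequently every nonempty scheme-theoretic intersection of $r+1$ distinct components is smooth and proper over $k$ of pure dimension $n-r$.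
\end{lemma}

\begin{proof}
Let $\mathcal O=\mathcal O_{\mathcal X_k,p}$ and $i\le m$. The scheme $\{x_i=0\}\cap U_k$ is \'etale over $\mathbb A^n_k$, so $\mathcal O/(x_i)$ is regular of dimension $n$ and $(x_i)$ is prime. For $i\ne j$ the ring $\mathcal O/(x_i,x_j)$ has dimension $n-1$, so none of these primes contains another. Since $x_0\cdots x_m=0$ in $\mathcal O$, every prime contains one of them. Hence $(x_0),\dots,(x_m)$ are the minimal primes of $\mathcal O$, and these correspond to the components through $p$. The scheme $\{x_i=0\}\cap U_k$ is reduced of pure dimension $n$, so it is a union of some of the $C_{v_j}\cap U$. Each of these contains $p$, and at $p$ only $C_{v_i}$ occurs. Finally, near $p$ the intersection of $C_{v_0},\dots,C_{v_r}$ is $\{x_0=\dots=x_r=0\}\cap U_k$, which is \'etale over $\operatorname{Spec}k[x_{r+1},\dots,x_n]$.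
\end{proof}

It matters here that the charts are open subsets of $\mathcal X$: the functions $x_i$ live in the Zariski local ring, so different branches at $p$ belong to different components. By Lemma~\ref{lem:strata}, $\Gamma$ is finite of dimension at most $n$, and its simplices have distinct vertices. We write $D_e$ and $S_F$ for the connected components of double and triple intersections that correspond to an edge $e$ and a triangle $F$. They are smooth and connected, hence integral, of dimensions $n-1$ and $n-2$, and $F\supset e$ means that the endpoints of $e$ are vertices of $F$ and $S_F\subset D_e$.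

\subsection{The triple point formula}

For a divisor $D$ on a smooth variety $C$ with ideal sheaf $I$, the conormal bundle is $N^\vee_{D/C}=I/I^2$, and its dual is $N_{D/C}=\mathcal O_C(D)|_D$. We write $[x]$ for the class in $I/I^2$ of a local section $x$ of $I$.

\begin{proposition}[Triple point formula]\label{prop:triple}
Let $e$ be an edge with endpoints $v,w$ and let $D=D_e$. Then
\[
N^\vee_{D/C_v}\otimes N^\vee_{D/C_w}\cong\mathcal O_D\Big(\sum_{F\supset e}S_F\Big).
\]
\end{proposition}

The argument of Section~\ref{sec:data} is not available in general. In a chart $x_0x_1=\pi$ the locus $x_0=0$ is \'etale over an affine space over $R/\pi R$; it is a thickening of $C_v$ and equals $C_v$ only if $\pi$ generates $\mathfrak m$. Moreover $\pi$ may change from chart to chart. We therefore write down in each chart a section with the required divisor, and show that along a fixed $D$ the element $\pi$ is determined up to a unit of $R$, so that the sections differ by constants. To compare the coordinates of two charts we must divide in a local ring of $\mathcal X$ that need not be Noetherian. The following standard fact \cite[11.3.8]{EGA} allows this; we include a proof.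

\begin{lemma}\label{lem:nzd}
Let $\Lambda$ be a local ring with maximal ideal $\mathfrak m_\Lambda$, let $\mathcal E$ be an \'etale $\Lambda[T_1,\dots,T_n]$-algebra, and let $B=\mathcal E_{\mathfrak q}$ for a prime $\mathfrak q$ over $\mathfrak m_\Lambda$. Suppose that $B/\mathfrak m_\Lambda B$ is a domain and that $s\in B$ has nonzero image in it. Then $s$ is a nonzerodivisor on $B$.
\end{lemma}

\begin{proof}
We use this form of the local criterion of flatness: if $\Lambda_0\to B_0$ is a flat local homomorphism of Noetherian local rings and $s$ is an element of the maximal ideal of $B_0$ that is a nonzerodivisor on $B_0/\mathfrak m_{\Lambda_0}B_0$, then $s$ is a nonzerodivisor on $B_0$ and $B_0/sB_0$ is flat over $\Lambda_0$. The task is to descend to a Noetherian base.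

We may assume that $s$ is not a unit and, after multiplying by a unit, that $s\in\mathfrak q\subset\mathcal E$. Write $\mathcal E=\Lambda[T][z_1,\dots,z_r]/(f_1,\dots,f_r)$ with $J=\det(\partial f_i/\partial z_j)$ invertible in $\mathcal E$. Let $\Lambda_1\subset\Lambda$ be the subring generated by the coefficients of the $f_i$ and of a polynomial representing $s$, and let $\Lambda_0$ be its localization at $\mathfrak m_\Lambda\cap\Lambda_1$. Then $\Lambda_0$ is a Noetherian local subring of $\Lambda$ and the inclusion is local. The algebra $\mathcal E_0=\big(\Lambda_0[T][z]/(f)\big)[J^{-1}]$ is \'etale over $\Lambda_0[T]$, satisfies $\mathcal E_0\otimes_{\Lambda_0}\Lambda=\mathcal E$, and contains an element $s$ that induces the given one. Let $B_0$ be the localization of $\mathcal E_0$ at the preimage of $\mathfrak q$. It is Noetherian, local and flat over $\Lambda_0$, and $B$ is a localization of $B_0\otimes_{\Lambda_0}\Lambda$.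

The ring $B/\mathfrak m_\Lambda B$ is a localization of the base change of $B_0/\mathfrak m_{\Lambda_0}B_0$ along the extension of residue fields. So $B_0/\mathfrak m_{\Lambda_0}B_0\to B/\mathfrak m_\Lambda B$ is flat and local, hence injective. Thus $B_0/\mathfrak m_{\Lambda_0}B_0$ is a domain in which $s\ne0$, and the criterion applies. Since $B_0/sB_0$ is flat over $\Lambda_0$, the sequence $0\to B_0\xrightarrow{\,s\,}B_0\to B_0/sB_0\to0$ stays exact after tensoring with $\Lambda$, and also after localizing. So $s$ is a nonzerodivisor on $B$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:triple}]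
Let $M=N^\vee_{D/C_v}\otimes N^\vee_{D/C_w}$.

\emph{Local sections.} For a closed point $p\in D$ take a chart $U$ adapted to $p$, numbered so that $C_v=\{x_0=0\}$ and $C_w=\{x_1=0\}$ in $U_k$, and shrunk so that $C_v\cap C_w\cap U=D\cap U$. On $D\cap U$ the bundle $N^\vee_{D/C_v}$ is generated by $[x_1]$ and $N^\vee_{D/C_w}$ by $[x_0]$. Put $g=x_2\cdots x_m$, with $g=1$ if $m=1$, and
\[
\sigma_U=g|_D\cdot[x_1]\otimes[x_0]\in M(D\cap U).
\]
For $2\le i\le m$, the zero scheme of $x_i$ on $D\cap U$ is the reduced scheme $C_{v_i}\cap D\cap U$, the trace on $U$ of the $S_F$ with $F\supset e$ and third vertex $v_i$. No other component meets $U$. Hence the divisor of $\sigma_U$ is the restriction of $\sum_{F\supset e}S_F$ to $D\cap U$.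

We claim that for two such charts $U,U'$, the sections $\sigma_U,\sigma_{U'}$, viewed as rational sections of $M$ on the integral scheme $D$, differ by a constant in $k^*$. Then the rational section defined by one fixed chart has on every $D\cap U$ the same divisor as $\sigma_U$. The sets $D\cap U$ cover $D$, so its divisor is $\sum_{F\supset e}S_F$, and the proposition follows.

\emph{Setup for the claim.} Since $D$ is irreducible, there is a closed point $q\in D\cap U\cap U'$ that lies on no component other than $C_v$ and $C_w$, and since $D$ is integral it suffices to compare the germs at $q$. Let $A=\mathcal O_{\mathcal X,q}$. The function $g$ is a unit in $A$. Put $x=x_0$ and $y=x_1g$, so that $xy=\pi$ and $\sigma_U=[y]\otimes[x]$ at $q$. Define $x',y'$ in the same way from $U'$, with $x'y'=\pi'$. Let $P_v,P_w\supset\mathfrak mA$ be the primes of $A$ that define $C_v$ and $C_w$. By Lemma~\ref{lem:strata},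
\[
P_v=\mathfrak mA+xA=\mathfrak mA+x'A,\qquad P_w=\mathfrak mA+yA=\mathfrak mA+y'A .
\]
Neither prime contains the other, so $y,y'\notin P_v$ and $x,x'\notin P_w$.

\emph{Division.} If $s\in A\setminus P_v$, $f\in A$ and $sf\in xA$, then $f\in xA$. Indeed, put $\Lambda=R/\pi R$, a local ring. Setting $x_0=0$ in \eqref{eq:model} gives $\Lambda[x_1,\dots,x_n]$, so $B=A/xA$ is as in Lemma~\ref{lem:nzd}, and $B/\mathfrak m_\Lambda B=A/P_v$ is a domain in which $s\ne0$. So $s$ is a nonzerodivisor on $A/xA$. Since $yA=x_1A$, the same holds with $(y,P_w)$ in place of $(x,P_v)$.

\emph{Comparison.} Since $R$ is a valuation ring, one of $\pi,\pi'$ divides the other; exchanging the charts if necessary, let $\pi'=c\pi$ with $c\in R$. Then $x'y'=cxy\in xA\cap yA$. Division with $s=y'$ gives $x'=ux$, and division with $s=x'$ gives $y'=u'y$, where $u,u'\in A$. So $uu'\pi=c\pi$. By Lemma~\ref{lem:adapted}, $\pi\ne0$, so $\pi$ is a nonzerodivisor on the flat $R$-algebra $A$, and $uu'=c$. Next, $x\equiv u''x'=u''ux$ modulo $\mathfrak mA$ for some $u''\in A$. If $u$ were not a unit, then $1-u''u$ would be a unit and $x\in\mathfrak mA\subset P_w$, which is false. So $u$ is a unit. The same argument with $y$, $y'$ and $P_v$ shows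 that $u'$ is a unit. Hence $c$ is a unit of $A$, and so of $R$. Therefore $[y']\otimes[x']=(uu')|_D\,[y]\otimes[x]=\bar c\,[y]\otimes[x]$, where $\bar c\in k^*$ is the residue of $c$.
\end{proof}

\begin{remark}
The comparison step is where the valuation ring and the smoothness of the general fiber are used, through the divisibility $\pi\mid\pi'$ and the cancellation of $\pi\ne0$. Without smoothness the formula fails. The union of two planes in $\mathbb P^3_R$ is strictly semistable with $\pi=0$; it has no triple points, but the double line has self-intersection $1$ in each plane.
\end{remark}

\subsection{Intersection numbers}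

We recall the facts that we need. For line bundles $L_1,\dots,L_d$ on an integral proper $k$-scheme $Y$ of dimension $d$, the intersection number $(L_1\cdots L_d)_Y$ is symmetric and multilinear, and it is positive if all $L_i$ are ample. If $L_1=\mathcal O_Y(D)$ for a reduced effective Cartier divisor $D$, it equals the sum of the numbers $(L_2\cdots L_d)_{D'}$ over the irreducible components $D'$ of $D$; for $d=0$ the number of a reduced point is $1$. The space $N^1(Y)_{\mathbb R}$ of real combinations of line bundles modulo numerical equivalence (equality of degrees on all curves) is finite-dimensional. A smooth proper surface over $k$ is projective. The \emph{Hodge index theorem} says that on a smooth connected projective surface $Y$ the intersection form on $N^1(Y)_{\mathbb R}$ is nondegenerate with exactly one positive eigenvalue. \emph{Bertini's theorem} says that a general member of a very ample linear system on a smooth connected projective variety of dimension at least $2$ over $k$ is smooth and connected.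

\begin{proof}[Proof of Proposition~\ref{prop:data}]
The statements on the shape of $\Gamma$ were noted after Lemma~\ref{lem:strata}. If $\mathcal X_k$ is projective, which is automatic under the hypothesis for $n\ge3$, fix an ample line bundle $\mathcal L$ on $\mathcal X_k$ and let $H_v=\mathcal L|_{C_v}$. Otherwise $n=2$, and we let $H_v$ be any ample line bundle on the smooth proper surface $C_v$. For $n=2$ the symbol $\mathcal L^{n-2}$ below denotes the empty product. Put
\[
w_F=(\mathcal L^{n-2})_{S_F}>0,\qquad(A\cdot B)_v=(A\cdot B\cdot\mathcal L^{n-2})_{C_v},
\]
so that $w_F=1$ for $n=2$.

\emph{The spaces $N_v$.} For $n=2$ let $N_v=N^1(C_v)_{\mathbb R}$ and apply the Hodge index theorem. For $n\ge3$ choose $a\ge1$ such that $H_v^{\otimes a}$ is very ample. Applying Bertini's theorem $n-2$ times gives a smooth connected surface $Y\subset C_v$ with $a^{n-2}(A\cdot B)_v=(A|_Y\cdot B|_Y)_Y$. So $(\,\cdot\,)_v$ is a positive multiple of the pullback of the intersection form along the restriction map $N^1(C_v)_{\mathbb R}\to N^1(Y)_{\mathbb R}$. A subspace on which it is positive definite maps injectively onto a positive definite subspace of $N^1(Y)_{\mathbb R}$, so it has dimension at most $1$; and $(H_v^2)_v>0$.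 Let $N_v$ be the quotient of $N^1(C_v)_{\mathbb R}$ by the radical. In both cases $D_e\in N_v$ and $h_v\in N_v$ are the classes of $\mathcal O_{C_v}(D_e)$ and $H_v$.

\emph{Condition} (I1). Let $e\ne e'$ be edges at $v$ with other endpoints $w,u$. If $w=u$, then $D_e$ and $D_{e'}$ are different connected components of $C_v\cap C_w$, so the left side is $0$; and a triangle has only one side with given endpoints, so the right side is $0$. Let $w\ne u$. A connected component $S$ of $C_v\cap C_w\cap C_u$ that meets $D_e$ is contained in $D_e$, and likewise for $D_{e'}$. So $D_e\cap D_{e'}$ is the disjoint union of the $S_F$ with $F\supset e,e'$, and it is reduced by Lemma~\ref{lem:strata}. Restricting first to $D_e$ and then to this divisor gives $(D_e\cdot D_{e'})_v=\sum_{F\supset e,e'}(\mathcal L^{n-2})_{S_F}$.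

\emph{Condition} (I2). We have $(D_e^2)_v=(N_{D_e/C_v}\cdot\mathcal L^{n-2})_{D_e}$, and the same for $w$. By Proposition~\ref{prop:triple} the sum is $-\sum_{F\supset e}(\mathcal O_{D_e}(S_F)\cdot\mathcal L^{n-2})_{D_e}=-\sum_{F\supset e}w_F$.

\emph{Condition} (I3) \emph{and polarization.} The number $(h_v\cdot D_e)_v=(H_v\cdot\mathcal L^{n-2})_{D_e}$ is positive by ampleness. If $H_v=\mathcal L|_{C_v}$ for all $v$, it equals $(\mathcal L^{n-1})_{D_e}$, which does not depend on the endpoint, and $(h_v^2)_v=(\mathcal L^n)_{C_v}>0$.
\end{proof}

The proof shows why Theorem~\ref{thm:general} asks for an ample bundle on all of $\mathcal X_k$ when $n\ge3$. The forms on $N_v$ and $N_w$ depend on polarizations of $C_v$ and $C_w$, and (I1) and (I2) require these to give the same numbers on $D_e$ and $S_F$. For $n=2$ no polarization enters the forms.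

\section{A degeneration whose dual complex is a torus}\label{sec:torus}

We prove the converse statement of Theorem~\ref{thm:general}. Let $R=k[[t]]$ and let $\mathcal C=\mathcal C_3$ be the family of plane cubics of Example~\ref{ex:lines}, with general fiber $C$. Its special fiber consists of three lines $L_i$, $i\in\mathbb Z/3$, and any two of them meet in exactly one point, a node. The product $\mathcal Y=\mathcal C\times_R\mathcal C$ is projective over $R$ with smooth, geometrically irreducible general fiber $C\times C$. Its special fiber has the nine components $L_i\times L_j$.

At a point of $\mathcal Y_k$ at most one of whose coordinates is a node, the product of the charts of Example~\ref{ex:lines} is \'etale over $R[x_0,x_1,y]/(x_0x_1-t)$ or over $\mathbb A^2_R$. There $\mathcal Y$ is strictly semistable and the components are Cartier divisors. The difficulty is at the nine points $z=(\text{node},\text{node})$, where four components meet, one more than strict semistability allows. Near $z$, the scheme $\mathcal Y$ is \'etale over $\operatorname{Spec}W$, with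
\[
W=R[x_0,x_1,y_0,y_1]/(x_0x_1-t,\ y_0y_1-t),
\]
and the four components are defined by the ideals
\[
A=(x_0,y_0),\qquad B=(x_0,y_1),\qquad B'=(x_1,y_0),\qquad A'=(x_1,y_1).
\]
In the cell structure on the product of two circles they are the corners of a square $ABA'B'$ with diagonals $AA'$ and $BB'$. We cut each square by one diagonal. To do this globally and keep projectivity, fix an order of the nine components and blow up their strict transforms one after the other. Each blow-up is projective, and it is an isomorphism away from its center and wherever the center is a Cartier divisor. So nothing changes away from the nine points $z$, and in particular on the general fiber.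

Fix $z$ and label so that $A$ comes first in the order among the four components through $z$. Blowing up commutes with flat base change, so it suffices to blow up the ideal $A$ of $W$. The chart on which $y_0$ generates the ideal is the spectrum of the subring of $W[y_0^{-1}]$ generated by the image of $W$ and $s=x_0/y_0$. We claim that this ring is
\[
W_1=R[s,y_0,x_1]/(sy_0x_1-t),\qquad x_0=sy_0,\quad y_1=sx_1 .
\]
The formulas define a map $W\to W_1$, since both $x_0x_1$ and $y_0y_1$ go to $sy_0x_1=t$, and $W_1$ is generated by $s$ and the image. After inverting $y_0$ both rings become $R[x_0,x_1,y_0^{\pm1}]/(x_0x_1-t)$. Finally $sy_0x_1-t$ is linear in $s$ with coprime coefficients, hence prime, so $W_1$ is a domain and embeds in $W_1[y_0^{-1}]$. Exchanging the roles of $x$ and $y$ gives the second chart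
\[
W_2=R[s',x_0,y_1]/(s'x_0y_1-t),\qquad y_0=s'x_0,\quad x_1=s'y_1,
\]
glued to the first along $s'=s^{-1}$. Both charts have the form \eqref{eq:model} with $m=n=2$ and $\pi=t$.

Reading off which of $x_0,x_1,y_0,y_1$ vanish, we find the components of the special fiber:
\[
\text{in }W_1:\ A=\{y_0=0\},\ B=\{s=0\},\ A'=\{x_1=0\};
\]
\[
\text{in }W_2:\ A=\{x_0=0\},\ B'=\{s'=0\},\ A'=\{y_1=0\}.
\]
The fiber over $z$ is given by $y_0=x_1=0$ in $W_1$ and by $x_0=y_1=0$ in $W_2$; it is the curve $A\cap A'\cong\mathbb P^1$ with coordinate $s$. This curve is nowhere dense in each of the smooth surfaces listed, so these are the strict transforms of the four components. They are Cartier divisors, so the later blow-ups are isomorphisms over a neighborhood of $z$. The final result $\mathcal X$ is projective over $R$, its special fiber is covered by charts, and as in Example~\ref{ex:lines} these cover $\mathcal X$. So $\mathcal X$ is a strict semistable degeneration with general fiber $C\times C$.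

We determine $\Gamma$. The vertices are the pairs $(i,j)\in(\mathbb Z/3)^2$. The triple points are the points $s=0$, on $A,B,A'$, and $s=\infty$, on $A,B',A'$, of the nine exceptional curves. Consider two components with $i\ne i'$ and the same $j$. Away from the exceptional curves they meet along $(L_i\cap L_{i'})\times L_j$ with its two points $z$ removed. In the charts, each of $A\cap B$, $B\cap A'$, $A\cap B'$, $B'\cap A'$ is a coordinate axis that meets the exceptional curve only at a triple point, so it is the closure of its part away from that curve. Hence the intersection of the two components is an irreducible curve and gives one edge. The same holds with the two factors exchanged. Two components with $i\ne i'$ and $j\ne j'$ meet in $\mathcal Y$ at the single point $z=(L_i\cap L_{i'})\times(L_j\cap L_{j'})$. In $\mathcal X$ they meet along the exceptional curve over $z$ if they are $A,A'$, and they are disjoint if they are $B,B'$, since $s=0$ and $s=\infty$ exclude each other. So $\Gamma$ is the $3\times3$ grid of squares on the product of two circles, with each square $ABA'B'$ divided into the triangles $ABA'$ and $AB'A'$. Thus $\Gamma$ is homeomorphic to the torus $T^2$. (The triangulation differs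 from that of Example~\ref{ex:hex}: the vertex of the first center lies on a diagonal of each of the four squares around it.)

For genus $1$ take for $r$ this homeomorphism. For genus $0$ compose it with the map $T^2\to S^2$ that collapses the complement of an open disk to a point, which has degree one. In both cases $r_*\ne0$ on $H_2$. For $n\ge3$ replace $\mathcal X$ by $\mathcal X\times\mathbb P^{n-2}$. It is projective over $R$ and strictly semistable, with $n-2$ additional free variables in each chart, and its general fiber is smooth of dimension $n$. Every connected component of an intersection of components is multiplied by the connected variety $\mathbb P^{n-2}$, so the dual complex is unchanged. This completes the proof of Theorem~\ref{thm:general}.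

\begin{thebibliography}{9}

\bibitem{Cartwright}
Dustin Cartwright, \emph{Excluded homeomorphism types for dual complexes of surfaces}, arXiv:1506.04712 (2015).

\bibitem{EGA}
EGA IV$_3$.

\end{thebibliography}
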